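\title{A Kripke model of Heyting arithmetic with no node satisfying Peano arithmetic}


\begin{abstract}
We construct a Kripke model of Heyting arithmetic $\mathsf{HA}$ in which the classical structure at every node fails Peano arithmetic $\mathsf{PA}$, and in fact fails both $\mathsf{B}\Sigma_1$ and $\mathsf{I}\Delta_1$. We also determine the possible roots: a structure is the root of a Kripke model of $\mathsf{HA}$ with no node satisfying $\mathsf{PA}$ if and only if it satisfies the $\Pi_2$ theorems of $\mathsf{PA}$ but not $\mathsf{PA}$ itself. Each node carries a theory extending $\mathsf{PA}$ that agrees with the structure on $\Sigma_1$ sentences only. Forcing turns out to be realizability provable in that theory, and the structures are generated from one element by partial recursive functions with bounded indices.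
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Kripke models of arithmetic}

Let $L$ be the language $0,S,+,\cdot,\le,=$. We write $x<y$ for $Sx\le y$ and $\bar n$ for the numeral $S\cdots S0$. The symbol $\bot$ counts as an atomic sentence, false in every structure; $\neg\phi$ is $\phi\to\bot$, and $\phi\leftrightarrow\psi$ is the conjunction of the two implications. The non-logical axioms of arithmetic are the universal closures of
\begin{gather*}
Sx=0\to\bot,\qquad Sx=Sy\to x=y,\qquad x\le y\leftrightarrow\exists z\,(z+x=y),\\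
x+0=x,\qquad x+Sy=S(x+y),\qquad x\cdot 0=0,\qquad x\cdot Sy=x\cdot y+x,
\end{gather*}
and of $\phi(0)\wedge\forall x\,(\phi(x)\to\phi(Sx))\to\forall x\,\phi(x)$ for every formula $\phi$. With classical logic these axioms give Peano arithmetic $\mathsf{PA}$; with intuitionistic logic they give Heyting arithmetic $\mathsf{HA}$. For an $L$-structure $M$, let $L(M)$ be $L$ with a name for each element of $M$; we use an element as its own name. The metatheory is ZFC.

A \emph{Kripke model} $\mathbf{K}$ consists of a non-empty partially ordered set $(K,\le)$ of \emph{nodes} and a classical $L$-structure $M_k$ for each node $k$, such that whenever $k\le k'$ the domain of $M_k$ is contained in that of $M_{k'}$ and every atomic sentence of $L(M_k)$ true in $M_k$ is true in $M_{k'}$. It is \emph{rooted} if $(K,\le)$ has a least element, the \emph{root}. For sentences of $L(M_k)$, forcing at $k$ is defined as follows.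
\begin{itemize}
\item $k\Vdash\theta$ iff $M_k\models\theta$, for atomic $\theta$.
\item $k\Vdash\phi\wedge\psi$ iff $k\Vdash\phi$ and $k\Vdash\psi$; \ $k\Vdash\phi\vee\psi$ iff $k\Vdash\phi$ or $k\Vdash\psi$.
\item $k\Vdash\exists x\,\phi(x)$ iff $k\Vdash\phi(a)$ for some $a\in M_k$.
\item $k\Vdash\phi\to\psi$ iff every $k'\ge k$ with $k'\Vdash\phi$ has $k'\Vdash\psi$.
\item $k\Vdash\forall x\,\phi(x)$ iff $k'\Vdash\phi(a)$ for all $k'\ge k$ and all $a\in M_{k'}$.
\end{itemize}
We write $\mathbf{K}\Vdash\mathsf{HA}$ if every node forces every axiom of $\mathsf{HA}$. Two standard facts are used freely. Forcing persists: if $k\Vdash\phi$ and $k\le k'$, then $k'\Vdash\phi$. Intuitionistic logic is sound for forcing, so if $\mathbf{K}\Vdash\mathsf{HA}$ then every node forces every theorem of $\mathsf{HA}$.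

\subsection{The question}

Every node $k$ carries two notions of truth, forcing at $k$ and classical truth in $M_k$. They agree on atomic sentences and treat $\wedge$, $\vee$, $\exists$ alike, but a forced implication or universal statement speaks about all later nodes. One may ask how much classical arithmetic the structures $M_k$ must satisfy when $\mathsf{HA}$ is forced. For a classical theory $\mathsf{T}$, call $\mathbf{K}$ \emph{locally $\mathsf{T}$} if $M_k\models\mathsf{T}$ for every node $k$.

The simplest case is a maximal node $k$. There the clauses for $\to$ and $\forall$ mention only $k$ itself, so forcing at $k$ is truth in $M_k$, and $M_k\models\mathsf{PA}$ as soon as $\mathbf{K}\Vdash\mathsf{HA}$. In particular a one-node model of $\mathsf{HA}$ is a model of $\mathsf{PA}$, and every finite Kripke model of $\mathsf{HA}$ has a node satisfying $\mathsf{PA}$. In general it is known that not every Kripke model of $\mathsf{HA}$ is locally $\mathsf{PA}$; there is even a rooted one whose root fails induction for $\Delta_1$ formulas. This leaves the following question, which comes from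 Khaniki's paper~\cite{Khaniki}.

\begin{quote}
\emph{Is there a Kripke model $\mathbf{K}\Vdash\mathsf{HA}$ such that $M_k\not\models\mathsf{PA}$ for every node $k$?}
\end{quote}

One might guess that there is none. Such a model has no maximal node, but Kripke models become more classical as one climbs: for each node $k$ and sentence $\phi$ of $L(M_k)$, either $k\Vdash\neg\phi$ or some $k'\ge k$ forces $\phi$. So any finite list of sentences is decided at some later node, and one could hope that a sufficiently high node behaves like a maximal one. The weak point of this guess is that each step up may add new elements, and with them new undecided sentences. We show that this can happen at every node in a way that keeps $\mathsf{PA}$ false throughout.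

\subsection{Results}

The \emph{$\Delta_0$ formulas} are built from atomic formulas by propositional connectives and the bounded quantifiers $\exists x\le t\,\theta$ and $\forall x\le t\,\theta$, which abbreviate $\exists x\,(x\le t\wedge\theta)$ and $\forall x\,(x\le t\to\theta)$ with $x$ not in $t$, and the same with $<$. The \emph{$\Sigma_1$ formulas} are those of the form $\exists\vec v\,\theta$ with $\theta\in\Delta_0$, and the \emph{$\Pi_2$ formulas} are those of the form $\forall\vec x\,\sigma$ with $\sigma\in\Sigma_1$; the quantifier blocks may be empty, and formulas equivalent to these in classical logic are also called $\Sigma_1$, respectively $\Pi_2$. Let $\mathrm{Th}_{\Pi_2}(\mathsf{PA})$ be the set of $\Pi_2$ sentences provable in $\mathsf{PA}$.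

We use three classical subtheories of $\mathsf{PA}$; parameters are allowed in all schemes. $\mathsf{I}\Delta_0$ is $\mathsf{PA}$ with induction restricted to $\Delta_0$ formulas. $\mathsf{B}\Sigma_1$ is $\mathsf{I}\Delta_0$ plus the collection scheme
\[
\forall u\le b\,\exists y\,\theta\ \to\ \exists v\,\forall u\le b\,\exists y\le v\,\theta\qquad(\theta\in\Delta_0),
\]
which $\mathsf{PA}$ proves by induction on $b$. $\mathsf{I}\Delta_1$ is $\mathsf{PA}$ with induction restricted to $\Delta_1$ properties, that is, replaced by the scheme
\[
\forall x\,(\sigma(x)\leftrightarrow\neg\sigma'(x))\ \to\ \bigl[\sigma(0)\wedge\forall x\,(\sigma(x)\to\sigma(Sx))\to\forall x\,\sigma(x)\bigr]\qquad(\sigma,\sigma'\in\Sigma_1).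
\]

The answer to the question is yes.

\begin{theorem}\label{thm:main}
There is a rooted Kripke model $\mathbf{K}\Vdash\mathsf{HA}$ on the tree $\omega^{<\omega}$, with all $M_k$ countable, such that for every node $k$ we have $M_k\not\models\mathsf{B}\Sigma_1$, hence $M_k\not\models\mathsf{PA}$, and also $M_k\not\models\mathsf{I}\Delta_1$.
\end{theorem}

The construction works above any root that is possible at all.

\begin{theorem}\label{thm:roots}
Let $M$ be an $L$-structure.
\begin{enumerate}
\item[(1)] If $M\models\mathrm{Th}_{\Pi_2}(\mathsf{PA})$, there is a rooted Kripke model of $\mathsf{HA}$ with root structure $M$ all of whose non-root nodes fail $\mathsf{B}\Sigma_1$ and $\mathsf{I}\Delta_1$.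
\item[(2)] $M$ is the root structure of a rooted Kripke model of $\mathsf{HA}$ none of whose nodes satisfies $\mathsf{PA}$ if and only if $M\models\mathrm{Th}_{\Pi_2}(\mathsf{PA})$ and $M\not\models\mathsf{PA}$. The same holds with $\mathsf{PA}$ replaced by $\mathsf{B}\Sigma_1$, or by $\mathsf{I}\Delta_1$, in ``none of whose nodes satisfies $\mathsf{PA}$'' and in ``$M\not\models\mathsf{PA}$''.
\end{enumerate}
\end{theorem}

The failure of $\mathsf{PA}$ and $\mathsf{B}\Sigma_1$ in Theorem~\ref{thm:main} is proved from textbook facts about $\mathsf{PA}$. Two further results are quoted: Slaman's theorem~\cite{Slaman}, only for the claims about $\mathsf{I}\Delta_1$, and the $\Pi_2$-conservativity of $\mathsf{PA}$ over $\mathsf{HA}$, only for the ``only if'' part of Theorem~\ref{thm:roots}(2).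

\subsection{The idea}

Induction has to be forced at nodes whose structures violate it, so it must come from somewhere else. We attach to each node a classical theory $\Gamma_k\supseteq\mathsf{PA}$ in $L(M_k)$ and arrange that
\[
k\Vdash\phi\iff\text{for some } m\in M_k,\ \Gamma_k \text{ proves that } m \text{ realizes } \phi
\]
in the sense of Kleene. The axioms of $\mathsf{HA}$ have realizers provably in $\mathsf{PA}$, so they are forced, and induction is used only inside $\Gamma_k$. For atomic formulas, $\wedge$, $\vee$ and $\exists$ the equivalence needs only that $M_k$ and $\Gamma_k$ agree on $\Sigma_1$ sentences, which leaves $M_k$ free to violate $\mathsf{PA}$. For $\to$ and $\forall$ it needs that a sentence without a provable realizer has a counterexample at a later node. We build that node from a single new element $p$: its elements are the values at $p$ of the partial recursive functions with indices in the old structure. If all old indices lie below one element $b$ of the new structure, then the interval below $b$ is mapped onto the whole structure by a $\Sigma_1$ function, and collection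 fails.

\section{What every node must satisfy}\label{sec:necessary}

We first find the constraint on nodes that cannot be avoided. It gives one direction of Theorem~\ref{thm:roots}(2) and shows at which level of complexity there is room to work. Recall that $\mathsf{HA}$ proves $\theta\vee\neg\theta$ and $\forall x\le t\,\theta\vee\exists x\le t\,\neg\theta$ for every $\Delta_0$ formula $\theta$, and the same with $<$: atomic formulas are decided by induction, decidability passes through the connectives, and bounded quantifiers are handled by induction on the bound, using $x\le Sy\leftrightarrow(x\le y\vee x=Sy)$.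

\begin{lemma}\label{lem:delta0}
Let $\mathbf{K}\Vdash\mathsf{HA}$ and let $k$ be a node. For every sentence $\phi$ of $L(M_k)$ of the form $\exists\vec v\,\theta$ with $\theta\in\Delta_0$, we have $k\Vdash\phi$ iff $M_k\models\phi$.
\end{lemma}

\begin{proof}
Forcing and truth treat $\exists$ alike, so it suffices to consider $\Delta_0$ sentences $\theta$. We use induction on $\theta$. For atomic sentences, $\wedge$, $\vee$ and bounded $\exists$ the clauses for forcing and for truth coincide.

Let $\theta$ be $\theta_1\to\theta_2$. If $k\Vdash\theta$ and $M_k\models\theta_1$, then $k\Vdash\theta_1$, so $k\Vdash\theta_2$ and $M_k\models\theta_2$. Conversely, let $M_k\models\theta$. The node $k$ forces $\neg\theta_1$ or $\theta_1$. In the first case no $k'\ge k$ forces $\theta_1$, so $k\Vdash\theta$. In the second case $M_k\models\theta_1$, so $M_k\models\theta_2$ and $k\Vdash\theta_2$, and $k\Vdash\theta$ by persistence.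

Let $\theta$ be $\forall x\le t\,\theta_1(x)$; the bound $<$ needs no change. The node $k$ forces $\theta$ or $\exists x\le t\,\neg\theta_1(x)$. If $k\Vdash\theta$, then $k\Vdash\theta_1(a)$ for all $a\in M_k$ with $M_k\models a\le t$, so $M_k\models\theta$. Otherwise there is $a\in M_k$ with $M_k\models a\le t$ and $k\Vdash\neg\theta_1(a)$. Then $k\not\Vdash\theta_1(a)$, so $M_k\not\models\theta_1(a)$ and $M_k\not\models\theta$.
\end{proof}

\begin{proposition}\label{prop:pi2}
If $\mathbf{K}\Vdash\mathsf{HA}$, then $M_k\models\mathrm{Th}_{\Pi_2}(\mathsf{PA})$ for every node $k$.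
\end{proposition}

\begin{proof}
Let $\mathsf{PA}\vdash\forall\vec x\,\exists\vec y\,\theta$ with $\theta\in\Delta_0$. By the $\Pi_2$-conservativity of $\mathsf{PA}$ over $\mathsf{HA}$ (Kreisel; Friedman~\cite{Friedman}), every such sentence is provable in $\mathsf{HA}$, so $k$ forces it. Hence $k\Vdash\exists\vec y\,\theta(\vec a,\vec y)$ for all $\vec a\in M_k$, and $M_k\models\exists\vec y\,\theta(\vec a,\vec y)$ by Lemma~\ref{lem:delta0}.
\end{proof}

Theorem~\ref{thm:roots}(1) says that for a root this necessary condition is also sufficient.

\section{Computation and realizability inside $\mathsf{PA}$}\label{sec:realizability}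

From here on, $\vdash$ means provability in classical logic. Up to logical equivalence, $\Sigma_1$ formulas are closed under $\wedge$, $\vee$ and $\exists$. Closure under bounded $\forall$ needs collection, which our structures will lack, so in every formula claimed to be $\Sigma_1$ the bounded universal quantifiers will act on $\Delta_0$ formulas only.

\subsection{Coding and partial recursive functions}

Let $\langle x,y\rangle=z$ be the $\Delta_0$ graph of Cantor's pairing function and $(z)_0=x$, $(z)_1=y$ the $\Delta_0$ graphs of its projections. $\mathsf{PA}$ proves that pairing is a bijection with these inverses and that $x,y\le\langle x,y\rangle$. Formulas containing these expressions are read through the graphs: $\chi((x)_0)$ stands for $\exists u\le x\,(u=(x)_0\wedge\chi(u))$, and $\chi(\langle x,y\rangle)$ for $\exists u\,(u=\langle x,y\rangle\wedge\chi(u))$. Let $\beta(s,i)$ be G\"odel's sequence-coding function. It has a $\Delta_0$ graph and is provably total, and $\mathsf{PA}$ proves that every $a$ is $\beta(s,0)$ for some $s$ and that for all $s,n,a$ there is $s'$ with $\beta(s',i)=\beta(s,i)$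 for $i\le n$ and $\beta(s',Sn)=a$.

Let $\{x\}(y)=z$ be the usual $\Sigma_1$ formula $\exists w\,\tau(x,y,z,w)$, with $\tau\in\Delta_0$, expressing that the program with index $x$ halts on input $y$ with output $z$. Call a formula $\rho(\vec x;y,z)$ \emph{functional} if $\mathsf{PA}\vdash\rho(\vec x;y,z)\wedge\rho(\vec x;y,z')\to z=z'$. We use the following standard facts.
\begin{itemize}
\item[(F0)] ($\Sigma_1$-completeness.) Every $\Sigma_1$ sentence of $L$ true in $\mathbb{N}$ is provable in $\mathsf{PA}$.
\item[(F1)] $\mathsf{PA}\vdash\{x\}(y)=z\wedge\{x\}(y)=z'\to z=z'$.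
\item[(F2)] (s-m-n.) If $\rho(\vec x;y,z)$ is a functional $\Sigma_1$ formula of $L$, there is a $\Sigma_1$ formula $\pi(\vec x,e)$ such that $\mathsf{PA}\vdash\forall\vec x\,\exists!e\,\pi(\vec x,e)$ and
\[
\mathsf{PA}\vdash\pi(\vec x,e)\to\forall y,z\,\bigl(\{e\}(y)=z\leftrightarrow\rho(\vec x;y,z)\bigr).
\]
If $\vec x$ is empty, then $\mathsf{PA}\vdash\pi(\bar n)$ for some $n\in\mathbb{N}$, by (F0) and $\mathbb{N}\models\exists e\,\pi(e)$.
\end{itemize}
In (F2), $e$ is the index of the program that has $\vec x$ written into it and, on input $y$, searches for $z$ together with witnesses for $\rho(\vec x;y,z)$. Nothing about $\tau$ beyond (F1) and (F2) is used. Two more facts have short proofs.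
\begin{itemize}
\item[(F3)] (Selection.) For every $\Sigma_1$ formula $\sigma(x,\vec w)$ of $L$ there is a $\Sigma_1$ formula $\sigma^*(x,\vec w)$ such that $\mathsf{PA}$ proves $\sigma^*\to\sigma$, \ $\exists x\,\sigma\to\exists x\,\sigma^*$, and $\sigma^*(x,\vec w)\wedge\sigma^*(x',\vec w)\to x=x'$.
\end{itemize}
Write $\sigma$ as $\exists v_1\dots v_l\,\theta(x,\vec v,\vec w)$ and let $\theta'(s,\vec w)$ say that $s=\langle x,\langle v_1,\dots\langle v_l,0\rangle\dots\rangle\rangle$ for some $x,\vec v$ with $\theta(x,\vec v,\vec w)$. All components and intermediate codes are at most $s$, so $\theta'$ can be taken $\Delta_0$. Let $\sigma^*$ be $\exists s\,[\theta'(s,\vec w)\wedge\forall s'<s\,\neg\theta'(s',\vec w)\wedge x=(s)_0]$. The implication $\exists x\,\sigma\to\exists x\,\sigma^*$ is the least number principle.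
\begin{itemize}
\item[(F4)] (Pigeonhole.) For every formula $R(x,u)$, with parameters, $\mathsf{PA}$ proves: if $R(x,u)\wedge R(x,u')\to u=u'$ for all $x,u,u'$, then $\neg\forall u\le b\,\exists x<b\,R(x,u)$.
\end{itemize}
Argue in $\mathsf{PA}$. Otherwise, mapping $u\le b$ to the least $x<b$ with $R(x,u)$ is a definable injection of $\{0,\dots,b\}$ into $\{0,\dots,b-1\}$, and by induction on the length it is coded by $\beta$. We show by induction on $b$ that no coded injection of this kind exists. For $b=0$ the target is empty. Given an injection $f\colon\{0,\dots,b+1\}\to\{0,\dots,b\}$, put $f'(u)=f(u)$ if $f(u)\ne b$ and $f'(u)=f(b+1)$ otherwise, for $u\le b$. At most one value is changed, and the new value $f(b+1)$ differs from $b$ and from all other values, so $f'$ injects $\{0,\dots,b\}$ into $\{0,\dots,b-1\}$.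

\subsection{Realizability}

For each formula $\phi$ and variable $x$ not in $\phi$, the formula $x\mathrel{\mathbf{r}}\phi$ (``$x$ realizes $\phi$'') is defined by recursion on $\phi$, with fresh bound variables:
\begin{align*}
x\mathrel{\mathbf{r}}\theta &:= \theta\quad(\theta\text{ atomic}),\\
x\mathrel{\mathbf{r}}(\phi\wedge\psi) &:= (x)_0\mathrel{\mathbf{r}}\phi\ \wedge\ (x)_1\mathrel{\mathbf{r}}\psi,\\
x\mathrel{\mathbf{r}}(\phi\vee\psi) &:= \bigl((x)_0=0\wedge(x)_1\mathrel{\mathbf{r}}\phi\bigr)\vee\bigl((x)_0\ne 0\wedge(x)_1\mathrel{\mathbf{r}}\psi\bigr),\\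
x\mathrel{\mathbf{r}}\exists y\,\phi(y) &:= (x)_1\mathrel{\mathbf{r}}\phi((x)_0),\\
x\mathrel{\mathbf{r}}(\phi\to\psi) &:= \forall y\,\bigl(y\mathrel{\mathbf{r}}\phi\to\exists z\,(\{x\}(y)=z\wedge z\mathrel{\mathbf{r}}\psi)\bigr),\\
x\mathrel{\mathbf{r}}\forall y\,\phi(y) &:= \forall y\,\exists z\,(\{x\}(y)=z\wedge z\mathrel{\mathbf{r}}\phi(y)).
\end{align*}
The fourth line stands for $\exists y,z\,(y=(x)_0\wedge z=(x)_1\wedge z\mathrel{\mathbf{r}}\phi(y))$. A realizer of a disjunction names a disjunct, a realizer of an existential statement names a witness, and realizers of $\to$ and $\forall$ are programs. The definition commutes with substitution: putting a term $t$ for $y$ in $x\mathrel{\mathbf{r}}\phi(y)$ gives $x\mathrel{\mathbf{r}}\phi(t)$. In particular it applies to formulas with extra constants.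

We need only the part of Kleene's soundness theorem that concerns the non-logical axioms, since forcing takes care of logic. The next lemma disposes of the outer universal quantifiers.

\begin{lemma}\label{lem:closure}
Let $\psi(y_1,\dots,y_j)$ be an $L$-formula and $\sigma(\vec y,q)$ a $\Sigma_1$ formula such that $\mathsf{PA}\vdash\forall\vec y\,\exists!q\,\sigma(\vec y,q)$ and $\mathsf{PA}\vdash\sigma(\vec y,q)\to q\mathrel{\mathbf{r}}\psi(\vec y)$. Then $\mathsf{PA}\vdash\bar n\mathrel{\mathbf{r}}\forall\vec y\,\psi$ for some $n\in\mathbb{N}$.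
\end{lemma}

\begin{proof}
Induction on $j$. For $j=0$ take $n$ with $\mathbb{N}\models\sigma(\bar n)$ and use (F0). For $j>0$ apply (F2) to $\sigma(y_1,\dots,y_{j-1};y_j,q)$. The resulting $\pi(y_1,\dots,y_{j-1},e)$ implies in $\mathsf{PA}$ that $\forall y_j\,\exists q\,(\{e\}(y_j)=q\wedge q\mathrel{\mathbf{r}}\psi)$, which is $e\mathrel{\mathbf{r}}\forall y_j\,\psi$. Apply the induction hypothesis to $\forall y_j\,\psi$ and $\pi$.
\end{proof}

\begin{proposition}\label{prop:sound}
For every non-logical axiom $\phi$ of $\mathsf{HA}$ there is $n\in\mathbb{N}$ with $\mathsf{PA}\vdash\bar n\mathrel{\mathbf{r}}\phi$.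
\end{proposition}

\begin{proof}
Write $\phi$ as $\forall\vec y\,\psi$, with $\psi$ one of the formulas listed in Section~\ref{sec:intro}. It suffices to find $\sigma$ as in Lemma~\ref{lem:closure}. By (F2) fix $c\in\mathbb{N}$ with $\mathsf{PA}\vdash\forall y\,\{\bar c\}(y)=0$.

If $\psi$ is atomic, let $\sigma$ be $q=0$. If $\psi$ is an implication $\theta_1\to\theta_2$ between atomic formulas, let $\sigma$ be $q=\bar c$: if $y\mathrel{\mathbf{r}}\theta_1$ then $\theta_1$, hence $\theta_2$, which is $0\mathrel{\mathbf{r}}\theta_2$.

Let $\psi$ be $x\le y\leftrightarrow\exists d\,(d+x=y)$. The formula $\exists d\,(d+x=y\wedge z=\langle d,0\rangle)$, viewed as $\rho(x,y;v,z)$, is functional by cancellation. Take $\pi(x,y,e)$ from (F2). If $\pi(x,y,e)$ and $x\le y$, then $e$ sends every input to $\langle d,0\rangle$ with $d+x=y$, so $e$ realizes the forward implication. If $v\mathrel{\mathbf{r}}\exists d\,(d+x=y)$, then $(v)_0+x=y$ and $x\le y$, so $\bar c$ realizes the converse. Let $\sigma$ be $\exists e\,(\pi(x,y,e)\wedge q=\langle e,\bar c\rangle)$.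

Let $\psi$ be $\chi(0)\wedge\forall x\,(\chi(x)\to\chi(Sx))\to\forall x\,\chi(x)$. From a realizer $q$ of the premise we compute realizers of $\chi(0),\chi(S0),\dots$ by the recursion $g(q,0)=(q)_0$, \ $g(q,Sx)\simeq\{\{(q)_1\}(x)\}(g(q,x))$. Its graph is defined by the $\Sigma_1$ formula $G(q;x,z)$:
\begin{multline*}
\exists s,t\,\bigl[\beta(s,0)=(q)_0\wedge\beta(s,x)=z\ \wedge\ \forall i<x\ \exists a,b,f,w,w'\le t\\
\bigl(\beta(s,i)=a\wedge\beta(s,Si)=b\wedge\tau((q)_1,i,f,w)\wedge\tau(f,a,b,w')\bigr)\bigr].
\end{multline*}
It is functional: two witnesses $s,s'$ satisfy $\beta(s,i)=\beta(s',i)$ for $i\le x$, by induction on $i$ and two uses of (F1) at each step. $\mathsf{PA}$ proves $G(q;0,(q)_0)$. It also proves that $G(q;x,a)$, $\{(q)_1\}(x)=f$ and $\{f\}(a)=b$ imply $G(q;Sx,b)$, by extending $s$ and enlarging $t$. Now argue in $\mathsf{PA}$ and let $q$ realize the premise. We prove $\exists z\,(G(q;x,z)\wedge z\mathrel{\mathbf{r}}\chi(x))$ by induction on $x$. For $x=0$ take $z=(q)_0$. If $G(q;x,a)$ and $a\mathrel{\mathbf{r}}\chi(x)$, there is $f$ with $\{(q)_1\}(x)=f$ and $f\mathrel{\mathbf{r}}(\chi(x)\to\chi(Sx))$,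 and then $b$ with $\{f\}(a)=b$ and $b\mathrel{\mathbf{r}}\chi(Sx)$. So if $\pi(q,e)$ comes from (F2) for $G$, then $\pi(q,e)$ implies $e\mathrel{\mathbf{r}}\forall x\,\chi(x)$. A second use of (F2), for $\pi(;q,e)$, gives $n$ with $\mathsf{PA}\vdash\{\bar n\}(q)=e\leftrightarrow\pi(q,e)$. Then $\mathsf{PA}\vdash\bar n\mathrel{\mathbf{r}}\psi$, and we let $\sigma$ say that the realizer is $\bar n$.
\end{proof}

The induction on $x$ in the last case is for a formula as complex as $z\mathrel{\mathbf{r}}\chi(x)$. This is why the theories attached to the nodes must contain all of $\mathsf{PA}$.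

\section{Acceptable pairs}\label{sec:pairs}

\begin{definition}\label{def:acceptable}
A pair $(M,\Gamma)$ is \emph{acceptable} if $M$ is an $L$-structure, $\Gamma\supseteq\mathsf{PA}$ is a consistent, deductively closed classical theory in $L(M)$, and for every $\Sigma_1$ sentence $\sigma$ of $L(M)$,
\[
\Gamma\vdash\sigma\iff M\models\sigma .
\]
We write $(M,\Gamma)\le(M',\Gamma')$ if the domain of $M$ is contained in that of $M'$ and $\Gamma\subseteq\Gamma'$.
\end{definition}

The structure $M$ need not be a model of $\Gamma$. If $(M,\Gamma)\le(M',\Gamma')$, then an atomic sentence of $L(M)$ true in $M$ lies in $\Gamma\subseteq\Gamma'$ and so is true in $M'$; thus the order on pairs is fit for Kripke models.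

\begin{lemma}\label{lem:basic}
Let $(M,\Gamma)$ be acceptable.
\begin{enumerate}
\item[(a)] $\Gamma$ decides every $\Delta_0$ sentence of $L(M)$.
\item[(b)] If $\sigma(x)$ is a $\Sigma_1$ formula of $L(M)$ and $\Gamma\vdash\exists x\,\sigma(x)$, then $\Gamma\vdash\sigma(a)$ for some $a\in M$. In particular, for $a,a'\in M$ and a closed term $t$ of $L(M)$ there are elements of $M$ that $\Gamma$ proves equal to $\langle a,a'\rangle$, $(a)_0$, $(a)_1$ and $t$.
\item[(c)] If $\rho(\vec x;y,z)$ is a functional $\Sigma_1$ formula of $L$ and $\vec a\in M$, there is $e\in M$ with $\Gamma\vdash\forall y,z\,(\{e\}(y)=z\leftrightarrow\rho(\vec a;y,z))$.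
\item[(d)] $M\models\mathrm{Th}_{\Pi_2}(\mathsf{PA})$. In particular $M$ is infinite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both $\theta$ and $\neg\theta$ are $\Sigma_1$, and one of them is true in $M$. (b) The sentence $\exists x\,\sigma(x)$ is $\Sigma_1$, so it holds in $M$; if $M\models\sigma(a)$ then $\Gamma\vdash\sigma(a)$. (c) Apply (b) to $\exists e\,\pi(\vec a,e)$ with $\pi$ from (F2). (d) If $\mathsf{PA}\vdash\forall\vec x\,\sigma(\vec x)$ with $\sigma\in\Sigma_1$, then $\Gamma\vdash\sigma(\vec a)$, hence $M\models\sigma(\vec a)$, for all $\vec a\in M$. The sentences $\bar n\ne\bar m$ for $n\ne m$ are among these theorems.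
\end{proof}

Conversely, condition (d) is all that is needed for $M$ to be part of an acceptable pair.

\begin{lemma}\label{lem:canonical}
Let $M\models\mathrm{Th}_{\Pi_2}(\mathsf{PA})$ and let $\Gamma$ be the deductive closure of $\mathsf{PA}$ and all $\Sigma_1$ sentences of $L(M)$ true in $M$. Then $(M,\Gamma)$ is acceptable.
\end{lemma}

\begin{proof}
True $\Sigma_1$ sentences are in $\Gamma$. Let $\Gamma\vdash\sigma$ with $\sigma\in\Sigma_1$, and let $\sigma_1$ be the conjunction of $0=0$ and the finitely many true $\Sigma_1$ sentences used in a proof. Let $\vec a$ list the names occurring in $\sigma$ and $\sigma_1$. These names do not occur in $\mathsf{PA}$, so $\mathsf{PA}\vdash\forall\vec x\,(\sigma_1(\vec x)\to\sigma(\vec x))$. If $\sigma_1$ is $\exists\vec v\,\theta_1$ and $\sigma$ is $\exists\vec u\,\theta$, this sentence is equivalent to $\forall\vec x,\vec v\,\exists\vec u\,(\neg\theta_1\vee\theta)$. So it is $\Pi_2$ and true in $M$, and $M\models\sigma(\vec a)$. Finally, $\Gamma$ is consistent because it does not prove the $\Sigma_1$ sentence $0=S0$, which is false in $M$.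
\end{proof}

New pairs will be obtained theory first. The next lemma says that properties (a) and (b) let us read off the structure from the theory.

\begin{lemma}\label{lem:term}
Let $C$ be a set of new constants and $\Gamma\supseteq\mathsf{PA}$ a consistent, deductively closed theory in $L\cup C$ such that $\Gamma\not\vdash c=c'$ for distinct $c,c'\in C$ and
\begin{itemize}
\item[(D)] $\Gamma$ decides every $\Delta_0$ sentence of $L\cup C$;
\item[(W)] if $\sigma(x)$ is a $\Sigma_1$ formula of $L\cup C$ and $\Gamma\vdash\exists x\,\sigma(x)$, then $\Gamma\vdash\sigma(c)$ for some $c\in C$.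
\end{itemize}
Then there is an $L$-structure $M$ with domain $C$ such that $(M,\Gamma)$ is acceptable, each $c\in C$ being its own name.
\end{lemma}

\begin{proof}
For a closed term $t$ there is $d\in C$ with $\Gamma\vdash t=d$, by (W) applied to $\exists z\,(t=z)$, and $d$ is unique by the hypothesis on equality. Interpret $0$, $Sc$, $c+c'$ and $c\cdot c'$ as the elements $d$ obtained for these terms, and let $c\le c'$ hold in $M$ iff $\Gamma\vdash c\le c'$. By induction on $t$, the value of $t$ in $M$ is the unique $d$ with $\Gamma\vdash t=d$.

We show $M\models\theta\iff\Gamma\vdash\theta$ for $\Delta_0$ sentences $\theta$, by induction on $\theta$. If $t,t'$ have values $d,d'$, then $M\models t=t'$ iff $d=d'$ iff $\Gamma\vdash d=d'$ iff $\Gamma\vdash t=t'$, and $M\models t\le t'$ iff $\Gamma\vdash d\le d'$ iff $\Gamma\vdash t\le t'$. The sentence $\bot$ is false and unprovable. For the connectives, $\Gamma$ proves $\theta_1\wedge\theta_2$ iff it proves both. It proves $\theta_1\vee\theta_2$ iff it proves one of them, since otherwise it proves both negations by (D). It proves $\theta_1\to\theta_2$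 iff $\Gamma\not\vdash\theta_1$ or $\Gamma\vdash\theta_2$, since $\Gamma\not\vdash\theta_1$ gives $\Gamma\vdash\neg\theta_1$. Next, $M\models\exists x\le t\,\theta(x)$ iff $\Gamma\vdash c\le t\wedge\theta(c)$ for some $c$, by the induction hypothesis, and by (W) this holds iff $\Gamma\vdash\exists x\le t\,\theta(x)$. Also $M\not\models\forall x\le t\,\theta(x)$ iff $\Gamma\vdash c\le t\wedge\neg\theta(c)$ for some $c$, by the induction hypothesis, (D) and consistency; by (W) this holds iff $\Gamma\vdash\exists x\le t\,\neg\theta(x)$, and by (D) and consistency iff $\Gamma\not\vdash\forall x\le t\,\theta(x)$. The bound $<$ is the atomic condition $Sx\le t$ and is treated by the same lines.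

Finally let $\sigma$ be $\exists v_1\dots v_l\,\theta$. If $M\models\theta(\vec c)$, then $\Gamma\vdash\theta(\vec c)$ and so $\Gamma\vdash\sigma$. If $\Gamma\vdash\sigma$, then $l$ applications of (W) give $\vec c$ with $\Gamma\vdash\theta(\vec c)$, so $M\models\sigma$.
\end{proof}

Collection will always be destroyed in the same way.

\begin{lemma}\label{lem:collection}
Let $M\models\mathrm{Th}_{\Pi_2}(\mathsf{PA})$ and suppose $M\models\forall u\,\exists x<b\,\{x\}(p)=u$ for some $p,b\in M$. Then $M\not\models\mathsf{B}\Sigma_1$.
\end{lemma}

\begin{proof}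
Let $\theta(u,y)$ be the $\Delta_0$ formula $\exists x<b\,\exists w\le y\,\tau(x,p,u,w)$. Given $u$, take $x<b$ and $w$ with $\tau(x,p,u,w)$ in $M$. Since $M\models w\le w$, we get $M\models\theta(u,w)$. So $M\models\forall u\le b\,\exists y\,\theta(u,y)$. If $M\models\mathsf{B}\Sigma_1$, there is $v\in M$ such that the $\Delta_0$ sentence $\chi(b,p,v):=\forall u\le b\,\exists y\le v\,\theta(u,y)$ holds in $M$. But $\chi$ logically implies $\forall u\le b\,\exists x<b\,\{x\}(p)=u$, which $\mathsf{PA}$ refutes by (F1) and (F4). So $\forall b,p,v\,\neg\chi(b,p,v)$ is a $\Pi_2$ theorem of $\mathsf{PA}$ and holds in $M$, a contradiction.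
\end{proof}

Thus $M$ obeys the pigeonhole principle when all computations involved have a common bound $v$, and violates it without the bound. The following example is the smallest case of the construction in Section~\ref{sec:extension}. It shows a structure failing $\mathsf{PA}$ paired with a theory containing $\mathsf{PA}$.

\begin{example}\label{ex:generated}
Let $N$ be a nonstandard model of $\mathsf{PA}$, which exists by compactness, and let $p\in N$ satisfy $N\models\bar n<p$ for all $n\in\mathbb{N}$. Put
\[
M=\bigl\{u\in N:\ N\models\{\bar n\}(p)=u\text{ for some }n\in\mathbb{N}\bigr\},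
\]
and let $\Gamma$ be the set of sentences with names from $M$ that are true in $N$. By (F1), $M$ is countable. By (F2) for $z=y$, the identity function has a standard index, so $p\in M$. We check the hypotheses of Lemma~\ref{lem:term} with $C=M$. The theory $\Gamma$ is complete, so (D) holds, and distinct elements are not provably equal. For (W), let $N\models\exists x\,\sigma(x,\vec u)$ with $N\models\{\bar n_i\}(p)=u_i$. The $\Sigma_1$ formula
\[
\exists\vec w\,\Bigl(\bigwedge_i\{\bar n_i\}(y)=w_i\ \wedge\ \sigma^*(z,\vec w)\Bigr)
\]
is functional by (F1) and (F3) and has no parameters, so (F2) gives it a standard index $n$. In $N$, the program $\bar n$ on input $p$ recomputes $\vec u$ and outputs some $z$ with $\sigma(z,\vec u)$, and $z\in M$ by definition. So $M$, with the operations of $N$, forms an acceptable pair with $\Gamma$. For $u\in M$ the $\Sigma_1$ sentence $\exists x<p\,\{x\}(p)=u$ is true in $N$, witnessed by a numeral, hence it is true in $M$. By Lemmas~\ref{lem:basic}(d) and~\ref{lem:collection} with $b=p$, we have $M\not\models\mathsf{B}\Sigma_1$.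
\end{example}

\section{Forcing is provable realizability}\label{sec:forcing}

The clauses $m\mathrel{\mathbf{r}}(\phi\to\psi)$ and $m\mathrel{\mathbf{r}}\forall x\,\phi$ have a common shape: the program $m$ turns each $x$ with some property $A(x)$ into a $z$ with $B(x,z)$. The forcing clauses also have a common shape: no later node contains a counterexample. We name both situations.

\begin{definition}\label{def:task}
Let $(M,\Gamma)$ be acceptable. A \emph{task} over $M$ is a pair $(A,B)$ of $L(M)$-formulas $A(x)$ and $B(x,z)$ with at most the displayed free variables. The pair $(M,\Gamma)$ \emph{solves} the task if there is $m\in M$ with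
\begin{equation}\label{eq:solve}
\Gamma\vdash\forall x\,\bigl(A(x)\to\exists z\,(\{m\}(x)=z\wedge B(x,z))\bigr).
\end{equation}
An acceptable pair $(M',\Gamma')\ge(M,\Gamma)$ \emph{defeats} the task if there is $c\in M'$ such that $\Gamma'\vdash A(c)$ and $\Gamma'\vdash B(c,u)$ for no $u\in M'$.
\end{definition}

\begin{lemma}\label{lem:exclusive}
If $(M,\Gamma)$ solves $(A,B)$, then no acceptable $(M',\Gamma')\ge(M,\Gamma)$ defeats it.
\end{lemma}

\begin{proof}
Let $m$ satisfy~\eqref{eq:solve} and let $\Gamma'\vdash A(c)$. Since $\Gamma\subseteq\Gamma'$, we get $\Gamma'\vdash\exists z\,(\{m\}(c)=z\wedge B(c,z))$. The formula $B$ may be complex, but Lemma~\ref{lem:basic}(b) applies to $\exists z\,\{m\}(c)=z$ and gives $u\in M'$ with $\Gamma'\vdash\{m\}(c)=u$. By (F1), $\Gamma'\vdash B(c,u)$.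
\end{proof}

\begin{definition}\label{def:system}
A \emph{system} is a non-empty poset $(K,\le)$ with an order-preserving assignment $k\mapsto(M_k,\Gamma_k)$ of acceptable pairs such that every task over $M_k$ that $(M_k,\Gamma_k)$ does not solve is defeated by $(M_{k'},\Gamma_{k'})$ for some $k'\ge k$.
\end{definition}

The structures $M_k$ of a system form a Kripke model. By Lemma~\ref{lem:exclusive}, in a system a task over $M_k$ is solved at $k$ if and only if it is defeated at no $k'\ge k$.

\begin{lemma}[Forcing lemma]\label{lem:forcing}
In a system, for every node $k$ and every sentence $\phi$ of $L(M_k)$, we have $k\Vdash\phi$ iff $\Gamma_k\vdash m\mathrel{\mathbf{r}}\phi$ for some $m\in M_k$.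
\end{lemma}

\begin{proof}
Induction on the number of logical symbols in $\phi$, for all nodes at once. If $\phi$ is atomic, including $\bot$, then $k\Vdash\phi$ iff $M_k\models\phi$ iff $\Gamma_k\vdash\phi$, and $m\mathrel{\mathbf{r}}\phi$ is $\phi$.

In the next three cases we use Lemma~\ref{lem:basic}(b) as follows: for $q\in M_k$ there are $a,a'\in M_k$ with $\Gamma_k\vdash a=(q)_0\wedge a'=(q)_1$, and for $a,a'\in M_k$ there is such a $q\in M_k$, namely one provably equal to $\langle a,a'\rangle$. Let $q,a,a'$ be related in this way.

\emph{Conjunction.} $\Gamma_k\vdash q\mathrel{\mathbf{r}}(\phi\wedge\psi)$ iff $\Gamma_k\vdash a\mathrel{\mathbf{r}}\phi$ and $\Gamma_k\vdash a'\mathrel{\mathbf{r}}\psi$. So $\phi\wedge\psi$ has a provable realizer in $M_k$ iff both conjuncts do.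

\emph{Existential quantifier.} $\Gamma_k\vdash q\mathrel{\mathbf{r}}\exists x\,\phi(x)$ iff $\Gamma_k\vdash a'\mathrel{\mathbf{r}}\phi(a)$. So $\exists x\,\phi(x)$ has a provable realizer in $M_k$ iff $\phi(a)$ does for some $a\in M_k$.

\emph{Disjunction.} By Lemma~\ref{lem:basic}(a), $\Gamma_k$ decides $a=0$. If $\Gamma_k\vdash a=0$, then $\Gamma_k\vdash q\mathrel{\mathbf{r}}(\phi\vee\psi)$ iff $\Gamma_k\vdash a'\mathrel{\mathbf{r}}\phi$; if $\Gamma_k\vdash a\ne0$, the same holds with $\psi$. Both kinds of $a$ occur, namely the values of $0$ and $S0$. So $\phi\vee\psi$ has a provable realizer in $M_k$ iff one of the disjuncts does.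

\emph{Implication.} Consider the task $A(x):=x\mathrel{\mathbf{r}}\phi$, \ $B(x,z):=z\mathrel{\mathbf{r}}\psi$. Condition~\eqref{eq:solve} is $\Gamma_k\vdash m\mathrel{\mathbf{r}}(\phi\to\psi)$. By the induction hypothesis, the task is defeated at $k'\ge k$ iff $k'\Vdash\phi$ and $k'\not\Vdash\psi$. So $k\Vdash\phi\to\psi$ iff the task is defeated at no $k'\ge k$ iff it is solved at $k$.

\emph{Universal quantifier.} Consider the task $A(x):=(x=x)$, \ $B(x,z):=z\mathrel{\mathbf{r}}\phi(x)$. Condition~\eqref{eq:solve} is equivalent to $\Gamma_k\vdash m\mathrel{\mathbf{r}}\forall x\,\phi(x)$. By the induction hypothesis, the task is defeated at $k'\ge k$ iff $k'\not\Vdash\phi(c)$ for some $c\in M_{k'}$. So $k\Vdash\forall x\,\phi(x)$ iff the task is defeated at no $k'\ge k$ iff it is solved at $k$.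
\end{proof}

\begin{corollary}\label{cor:HA}
Every node of every system forces every axiom of $\mathsf{HA}$.
\end{corollary}

\begin{proof}
Let $\mathsf{PA}\vdash\bar n\mathrel{\mathbf{r}}\phi$ by Proposition~\ref{prop:sound}, and let $m\in M_k$ be the value of $\bar n$. Then $\Gamma_k\vdash m\mathrel{\mathbf{r}}\phi$, and Lemma~\ref{lem:forcing} gives $k\Vdash\phi$.
\end{proof}

\begin{remark}\label{rem:MP}
The same proof shows that systems force every sentence with a $\mathsf{PA}$-provable numerical realizer; this is not used below. Soundness of Kleene realizability also holds for $\mathsf{HA}+\mathsf{ECT}_0$, see \cite[\S3.2]{Troelstra}, so all systems force the extended Church's thesis $\mathsf{ECT}_0$. They also force Markov's principle $\forall x\,(\phi\vee\neg\phi)\wedge\neg\neg\exists x\,\phi\to\exists x\,\phi$. Let $\sigma(s,r)$ say $\{r\}((s)_0)=(s)_1\wedge((s)_1)_0=0$, and let $n$ be an index given by (F2) for the map sending $q$ to $\langle(s)_0,((s)_1)_1\rangle$, where $\sigma^*(s,(q)_0)$. Argue in $\mathsf{PA}$, noting that $y\mathrel{\mathbf{r}}\neg\psi$ holds iff nothing realizes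 $\psi$. Let $q$ realize the premise and put $r=(q)_0$. If no $s$ satisfied $\sigma(s,r)$, then no $\phi(x)$ would be realized, so $0\mathrel{\mathbf{r}}\neg\exists x\,\phi$, contradicting $(q)_1\mathrel{\mathbf{r}}\neg\neg\exists x\,\phi$. So some $s=\langle x,z\rangle$ is selected, $(z)_1\mathrel{\mathbf{r}}\phi(x)$ by (F1), and the output $\langle x,(z)_1\rangle$ realizes $\exists x\,\phi$. Lemma~\ref{lem:closure} handles parameters.
\end{remark}

\section{The extension lemma}\label{sec:extension}

It remains to defeat unsolved tasks. In Example~\ref{ex:generated} the theory was the complete theory of a model. The following task shows that complete theories cannot suffice.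

\begin{example}\label{ex:halting}
Let $H(x)$ be $\exists z\,\{x\}(x)=z$ and consider the task
\[
A(x):=(x=x),\qquad B(x,z):=(z=0\wedge H(x))\vee(z=S0\wedge\neg H(x)).
\]
No acceptable $(M,\Gamma)$ solves it. Suppose $m$ satisfies~\eqref{eq:solve}, and by Lemma~\ref{lem:basic}(c) take $e\in M$ with $\Gamma\vdash\{e\}(y)=z\leftrightarrow(z=0\wedge\{m\}(y)=S0)$. Argue in $\Gamma$: let $\{m\}(e)=z$ and $B(e,z)$. If $z=S0$, then $\neg H(e)$, but also $\{e\}(e)=0$. If $z=0$, then $H(e)$, so $\{m\}(e)=S0$, against (F1). So $\Gamma$ would be inconsistent.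

If $(M',\Gamma')$ defeats the task with $c$, then $\Gamma'$ proves neither $H(c)$ nor $\neg H(c)$, for otherwise it proves $B(c,u)$ with $u$ the value of $0$ or of $S0$. So $\Gamma'$ must leave this $\Sigma_1$ sentence undecided, although it decides all $\Delta_0$ sentences. In $M'$ the computation $\{c\}(c)$ does not halt, but $\Gamma'$ allows it to halt later.
\end{example}

The difficulty is a circularity. We must keep $B(c,u)$ unprovable for all $u\in M'$, while $M'$ has to contain witnesses for all $\Sigma_1$ statements that $\Gamma'$ proves, so that $M'$ is not known before $\Gamma'$ is. Example~\ref{ex:generated} suggests the way out. If every element of $M'$ has the form $\{m\}(p)$ with $m$ in the old structure $M$ and $p$ a fixed new element coding $c$, then the requirement becomes a list of sentences $\gamma_m$, one for each $m\in M$, that the theory must not prove. This list is known in advance. In place of a complete theory we take a theory maximal among those proving no $\gamma_m$.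

\begin{lemma}[Extension lemma]\label{lem:extension}
Let $(M,\Gamma)$ be acceptable and let $(A,B)$ be a task over $M$ that $(M,\Gamma)$ does not solve. Then there is an acceptable $(M',\Gamma')\ge(M,\Gamma)$ with $|M'|=|M|$ that defeats $(A,B)$ and has $M'\not\models\mathsf{B}\Sigma_1$.
\end{lemma}

\begin{proof}
Let $p$ be a new constant. It will code two elements: $(p)_0$ is the counterexample $c$, and $(p)_1$ is a bound $b$ above all of $M$. Put
\[
T_0:=\Gamma\cup\{A((p)_0)\}\cup\{a<(p)_1:a\in M\},\qquad
\gamma_m:=\exists z\,\bigl(\{m\}(p)=z\wedge B((p)_0,z)\bigr)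
\]
for $m\in M$. A set $T\supseteq T_0$ of sentences of $L(M)\cup\{p\}$ is \emph{good} if $T\vdash\gamma_m$ for no $m\in M$. Good sets are consistent.

\medskip\noindent\emph{Step 1: $T_0$ is good.} This is where the task being unsolved is used. Suppose $T_0\vdash\gamma_m$, by a proof using the axioms $a_1<(p)_1,\dots,a_n<(p)_1$, with $n\ge0$. Since $p$ does not occur in $\Gamma$,
\[
\Gamma\vdash\forall q\,\Bigl[A((q)_0)\wedge\bigwedge_i a_i<(q)_1\to\exists z\,\bigl(\{m\}(q)=z\wedge B((q)_0,z)\bigr)\Bigr].
\]
Let $a\in M$ be the value of $S(0+a_1+\dots+a_n)$, so that $\Gamma\vdash a_i<a$ for each $i$. Taking $q=\langle x,a\rangle$ gives $\Gamma\vdash\forall x\,[A(x)\to\exists z\,(\{m\}(\langle x,a\rangle)=z\wedge B(x,z))]$. By Lemma~\ref{lem:basic}(c) there is $m'\in M$ with $\Gamma\vdash\{m'\}(x)=z\leftrightarrow\{m\}(\langle x,a\rangle)=z$. Then $m'$ satisfies~\eqref{eq:solve}, a contradiction.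

\medskip\noindent\emph{Step 2: a maximal good theory, with names for values.} Proofs are finite, so the union of a non-empty chain of good sets is good. By Zorn's lemma there is a maximal good $T$. Its deductive closure is good, so $T$ is deductively closed. Let $D=\{m\in M:T\vdash\exists z\,\{m\}(p)=z\}$, take new constants $d_m$ for $m\in D$, and put
\[
C:=M\cup\{p\}\cup\{d_m:m\in D\},\qquad T^+:=T\cup\{\{m\}(p)=d_m:m\in D\}.
\]
The theory $T^+$ is conservative over $T$. Indeed, if $T^+\vdash\psi$ with $\psi$ in the language of $T$, using the new axioms for distinct $m_1,\dots,m_l$, then replacing the $d_{m_i}$ by variables gives $T\vdash\exists\vec w\,\bigwedge_i\{m_i\}(p)=w_i\to\psi$, and $T$ proves the antecedent. So $T^+$ is consistent and proves no $\gamma_m$. Every constant is generated by $p$: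
\begin{equation}\label{eq:generated}
\text{for every } c\in C\text{ there is } m\in M\text{ with }T^+\vdash\{m\}(p)=c.
\end{equation}
For $c=d_m$ take $m$. For $c=a\in M$ and for $c=p$, Lemma~\ref{lem:basic}(c) gives indices in $M$ for the graphs $z=a$ and $z=y$.

\medskip\noindent\emph{Step 3: $T^+$ decides every $\Delta_0$ sentence of $L\cup C$.} This is where maximality is used. Write the sentence as $\theta(\vec c)$ with $\theta(\vec w)$ a $\Delta_0$ formula of $L$, and choose $m_i\in M$ with $T^+\vdash\{m_i\}(p)=c_i$ by~\eqref{eq:generated}. The sentence $\theta^\sharp:=\exists\vec w\,(\bigwedge_i\{m_i\}(p)=w_i\wedge\theta(\vec w))$ is in the language of $T$, and $T^+\vdash\theta(\vec c)\leftrightarrow\theta^\sharp$ by (F1). Suppose $T^+$ does not decide $\theta(\vec c)$. Then neither $\theta^\sharp$ nor $\neg\theta^\sharp$ is in $T$, so by maximality neither $T\cup\{\theta^\sharp\}$ nor $T\cup\{\neg\theta^\sharp\}$ is good. Thus there are $e_1,e_0\in M$ with $T\vdash\theta^\sharp\to\gamma_{e_1}$ and $T\vdash\neg\theta^\sharp\to\gamma_{e_0}$. We merge the two programs by a definition by cases.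 The formula
\[
\exists\vec w\,\Bigl(\bigwedge_i\{m_i\}(y)=w_i\ \wedge\ \bigl[(\theta(\vec w)\wedge\{e_1\}(y)=z)\vee(\neg\theta(\vec w)\wedge\{e_0\}(y)=z)\bigr]\Bigr)
\]
is $\Sigma_1$ because both $\theta$ and $\neg\theta$ are $\Delta_0$. With $\vec m,e_1,e_0$ read as variables it is functional, since by (F1) the input $y$ determines $\vec w$, then the case, then $z$. Let $e\in M$ be an index for it given by Lemma~\ref{lem:basic}(c). Argue in $T^+$. If $\theta(\vec c)$, then $\gamma_{e_1}$ gives $z$ with $\{e_1\}(p)=z$ and $B((p)_0,z)$, and $\{e\}(p)=z$ with $\vec w=\vec c$. If $\neg\theta(\vec c)$, the same holds with $e_0$. So $T^+\vdash\gamma_e$, a contradiction.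

\medskip\noindent\emph{Step 4: if $\sigma(x,\vec w)$ is a $\Sigma_1$ formula of $L$, $\vec c\in C$ and $T^+\vdash\exists x\,\sigma(x,\vec c)$, then $T^+\vdash\sigma(d,\vec c)$ for some $d\in C$.} Choose $m_i$ as in Step~3. The $\Sigma_1$ formula $\exists\vec w\,(\bigwedge_i\{m_i\}(y)=w_i\wedge\sigma^*(z,\vec w))$ is functional by (F1) and (F3); let $e\in M$ be an index for it. By (F3), $T^+$ proves that some $z$ satisfies $\sigma^*(z,\vec c)$, so $T^+\vdash\exists z\,(\{e\}(p)=z\wedge\sigma(z,\vec c))$. By conservativity $T\vdash\exists z\,\{e\}(p)=z$, so $e\in D$, and $T^+\vdash\sigma(d_e,\vec c)$ by (F1).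

\medskip\noindent\emph{Step 5: the pair $(M',\Gamma')$.} Call $c,c'\in C$ equivalent if $T^+\vdash c=c'$. Distinct $a,a'\in M$ are inequivalent, because $\Gamma\vdash a\ne a'$ and $T^+$ is consistent. Also $p$ is not equivalent to any $a\in M$, because $T\vdash a<(p)_1\le p$. So we can choose a set $M'\subseteq C$ that contains exactly one constant from each class and includes $M\cup\{p\}$. Let $\Gamma'$ be the set of sentences of $L\cup M'$ provable in $T^+$. It is consistent, deductively closed and contains $\Gamma\supseteq\mathsf{PA}$, and it proves no equation between distinct elements of $M'$. It satisfies (D) by Step~3, and (W) by Step~4 after the witness is replaced by its representative. Lemma~\ref{lem:term} makes $M'$ an $L$-structure with $(M',\Gamma')$ acceptable, and $(M,\Gamma)\le(M',\Gamma')$. Since $M$ is infinite, $D\subseteq M$ and $M\subseteq M'\subseteq C$, we have $|M'|=|M|$.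

\medskip\noindent\emph{Step 6: the task is defeated and collection fails.} By Lemma~\ref{lem:basic}(b) take $c,b\in M'$ with $\Gamma'\vdash c=(p)_0\wedge b=(p)_1$. The axioms of $T_0$ are sentences of $L(M')$, so $\Gamma'\vdash A(c)$ and $\Gamma'\vdash a<b$ for all $a\in M$. Let $u\in M'$ and take $m\in M$ with $T^+\vdash\{m\}(p)=u$ by~\eqref{eq:generated}. If $\Gamma'\vdash B(c,u)$, then $T^+\vdash\{m\}(p)=u\wedge B((p)_0,u)$ and so $T^+\vdash\gamma_m$, which is impossible. Hence $(M',\Gamma')$ defeats $(A,B)$. Moreover $m<b\wedge\{m\}(p)=u$ is a $\Sigma_1$ sentence of $L(M')$ in $\Gamma'$, so it is true in $M'$. As $u$ was arbitrary, $M'\models\forall u\,\exists x<b\,\{x\}(p)=u$, and $M'\not\models\mathsf{B}\Sigma_1$ by Lemmas~\ref{lem:basic}(d) and~\ref{lem:collection}.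
\end{proof}

\begin{remark}\label{rem:hyp}
(i) If $B$ is $\bot$, then good means consistent and $T$ is complete. For $M=\mathbb{N}$ and $A(x):=(x=x)$, the proof then yields, up to isomorphism, the structure of Example~\ref{ex:generated} for a model $(N,p)$ of $T$.

(ii) Step~3 cannot be extended to $\Sigma_1$ sentences, by Example~\ref{ex:halting}. The argument stops at the definition by cases, which is no longer $\Sigma_1$ when $\neg\theta$ is not.

(iii) The axioms $a<(p)_1$ are what forces collection to fail. Without them, for $M=\mathbb{N}$, $A(x):=(x=x)$ and $B:=\bot$, the theory $T$ could be the complete theory of $\mathbb{N}$ with $p$ interpreted as $0$, and the constants modulo provable equality would give $\mathbb{N}$ again.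
\end{remark}

\section{The tree and the proofs of the theorems}\label{sec:proofs}

We give each node one child for every task it does not solve.

\begin{lemma}\label{lem:tree}
Let $(M_0,\Gamma_0)$ be acceptable and $\kappa=|M_0|$. There is a system on the tree $\kappa^{<\omega}$, ordered by extension of sequences, with root pair $(M_0,\Gamma_0)$, such that $|M_s|=\kappa$ for all $s$ and $M_s\not\models\mathsf{B}\Sigma_1$ for all $s\ne\langle\rangle$.
\end{lemma}

\begin{proof}
Define $(M_s,\Gamma_s)$ with $|M_s|=\kappa$ by recursion on the length of $s$. Since $\kappa$ is infinite, there are at most $\kappa$ tasks over $M_s$. At least one is not solved by $(M_s,\Gamma_s)$, namely $(x=x,\bot)$, for which~\eqref{eq:solve} would make $\Gamma_s$ inconsistent. List the unsolved tasks, with repetitions if necessary, as $(A_i,B_i)_{i<\kappa}$, and let $(M_{s^\frown i},\Gamma_{s^\frown i})\ge(M_s,\Gamma_s)$ be given by Lemma~\ref{lem:extension} for $(A_i,B_i)$. The order on pairs is transitive, so the assignment is order-preserving, and every task unsolved at $s$ is defeated at a child of $s$.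
\end{proof}

To pass from $\mathsf{B}\Sigma_1$ to $\mathsf{I}\Delta_1$, recall that $\mathsf{PA}^-$ is the finite theory of non-negative parts of discretely ordered commutative rings, and that $\mathsf{exp}$ is the sentence $\forall x,y\,\exists z\,(x^y=z)$, written with a $\Delta_0$ definition of the graph of exponentiation. The case $n=1$ of Slaman's theorem~\cite{Slaman} says that over $\mathsf{PA}^-+\mathsf{I}\Delta_0+\mathsf{exp}$ the principles $\mathsf{I}\Delta_1$ and $\mathsf{B}\Sigma_1$ are equivalent.

\begin{lemma}\label{lem:slaman}
If $M\models\mathrm{Th}_{\Pi_2}(\mathsf{PA})$ and $M\not\models\mathsf{B}\Sigma_1$, then $M\not\models\mathsf{I}\Delta_1$.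
\end{lemma}

\begin{proof}
It suffices to show $M\models\mathsf{PA}^-+\mathsf{I}\Delta_0+\mathsf{exp}$. The sentence $\mathsf{exp}$, the axioms of $\mathsf{PA}^-$ and the axioms of $\mathsf{PA}$ other than induction are $\Pi_2$ theorems of $\mathsf{PA}$. For $\theta(y,\vec x)\in\Delta_0$, the sentence
\[
\forall\vec x,z\,\bigl[\theta(0,\vec x)\wedge\forall y<z\,(\theta(y,\vec x)\to\theta(Sy,\vec x))\to\theta(z,\vec x)\bigr]
\]
is a theorem of $\mathsf{PA}$ with $\Delta_0$ matrix, so it holds in $M$, and it logically implies the induction axiom for $\theta$.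
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(M_0,\Gamma_0)$ be the acceptable pair of Example~\ref{ex:generated}. The structure $M_0$ is countably infinite and fails $\mathsf{B}\Sigma_1$. Let $\mathbf{K}$ be the Kripke model of the system on $\omega^{<\omega}$ given by Lemma~\ref{lem:tree}. All its structures are countable and fail $\mathsf{B}\Sigma_1$, hence $\mathsf{PA}$. They fail $\mathsf{I}\Delta_1$ by Lemmas~\ref{lem:basic}(d) and~\ref{lem:slaman}. By Corollary~\ref{cor:HA}, $\mathbf{K}\Vdash\mathsf{HA}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:roots}]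
(1) By Lemma~\ref{lem:canonical} choose $\Gamma$ with $(M,\Gamma)$ acceptable, and take the system of Lemma~\ref{lem:tree} with this root pair. It forces $\mathsf{HA}$ by Corollary~\ref{cor:HA}. Its non-root nodes fail $\mathsf{B}\Sigma_1$, and they fail $\mathsf{I}\Delta_1$ by Lemmas~\ref{lem:basic}(d) and~\ref{lem:slaman}.

(2) Let $\mathsf{T}$ be $\mathsf{PA}$, $\mathsf{B}\Sigma_1$ or $\mathsf{I}\Delta_1$. If $M\models\mathrm{Th}_{\Pi_2}(\mathsf{PA})$ and $M\not\models\mathsf{T}$, then in the model from (1) the root fails $\mathsf{T}$ by assumption, and the other nodes fail $\mathsf{T}$ because they fail $\mathsf{B}\Sigma_1$ and $\mathsf{I}\Delta_1$ and $\mathsf{PA}\vdash\mathsf{B}\Sigma_1$. Conversely, if $M$ is the root structure of a model of $\mathsf{HA}$ with no node satisfying $\mathsf{T}$, then $M\not\models\mathsf{T}$ because the root is a node, and $M\models\mathrm{Th}_{\Pi_2}(\mathsf{PA})$ by Proposition~\ref{prop:pi2}.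
\end{proof}

\begin{remark}\label{rem:LEM}
One can see directly how the guess of Section~\ref{sec:intro} fails: with $H$ as in Example~\ref{ex:halting}, every node of a system forces $\neg\forall x\,(H(x)\vee\neg H(x))$. It suffices to show that no node $k$ forces $\forall x\,(H(x)\vee\neg H(x))$. The task of Example~\ref{ex:halting} is defeated at some $k'\ge k$ with some $c$, and $\Gamma_{k'}$ proves neither $H(c)$ nor $\neg H(c)$. Then $M_{k'}\not\models H(c)$, so $k'\not\Vdash H(c)$ by Lemma~\ref{lem:delta0}. The task $(H(c),\bot)$ is unsolved at $k'$, since~\eqref{eq:solve} would give $\Gamma_{k'}\vdash\neg H(c)$. So it is defeated at some $k''\ge k'$, where $\Gamma_{k''}\vdash H(c)$. Then $M_{k''}\models H(c)$ and $k''\Vdash H(c)$, so $k'\not\Vdash\neg H(c)$.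
\end{remark}

\begin{remark}\label{rem:language}
The answer does not depend on the choice of primitives. If $\le$ is not in the language, pass to reducts; if $<$ is primitive, interpret $x<y$ as $Sx\le y$; if $1$ replaces $S$, interpret $1$ as $S0$. The defining statements $x\le y\leftrightarrow\exists z\,(z+x=y)$ and $Sx=x+S0$ are theorems of $\mathsf{HA}$ with $\Pi_2$ universal closures, so every node constructed above both forces them and, by Lemma~\ref{lem:basic}(d), satisfies them. Hence the modified model forces $\mathsf{HA}$ in the modified language, and a node satisfying $\mathsf{PA}$ there would satisfy $\mathsf{PA}$ in $L$.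
\end{remark}

\begin{thebibliography}{9}

\bibitem{Friedman}
Friedman, \emph{Classically and intuitionistically provably recursive functions}, 1978.

\bibitem{Khaniki}
Erfan Khaniki, \emph{Not all Kripke models of $\mathsf{HA}$ are locally $\mathsf{PA}$}, arXiv:2006.11910 (2020).

\bibitem{Slaman}
Slaman, \emph{$\Sigma_n$-bounding and $\Delta_n$-induction}, Proc.\ AMS 132 (2004).

\bibitem{Troelstra}
Troelstra, LNM 344.

\end{thebibliography}
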